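\title{Left-orderable monsters with genuine circular orderings}

\begin{abstract}
A circular ordering of a group is genuine if it does not come from a left-ordering. A left-orderable monster is a nontrivial finitely generated left-orderable group all of whose left-orderings are of type III. Answering a question of Clay and Ba, we show that a monster can have genuine circular orderings, and that these may or may not accumulate on left-orderings: we construct a monster $G_1$ for which they do not and a monster $G_\infty$ for which they do. We also show that a circular ordering of a monster is genuine exactly when its Euler class is nonzero, and that no accumulation occurs when $\mathrm{Hom}(H_2(G;\mathbb{Z}),\mathbb{Z})$ is finitely generated, in particular when $G$ is finitely presented. Both examples are obtained by adjoining roots to central elements on which every homogeneous quasimorphism is forced to vanish.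
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Linear and circular orderings}

A \emph{left-ordering} of a group $G$ is a strict total order $<$ on $G$ such that $g<h$ implies $fg<fh$ for all $f,g,h\in G$, and $G$ is \emph{left-orderable} if it has one. A circular ordering arranges $G$ around a circle instead of along a line; it records, for each triple of elements, whether the triple is counterclockwise or clockwise. Formally, a \emph{circular ordering} of $G$ is a map $c:G^3\to\{0,\pm1\}$ such that
\begin{itemize}
\item[(C1)] $c(g_1,g_2,g_3)=0$ if and only if $g_1,g_2,g_3$ are not pairwise distinct;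
\item[(C2)] $c(g_2,g_3,g_4)-c(g_1,g_3,g_4)+c(g_1,g_2,g_4)-c(g_1,g_2,g_3)=0$ for all $g_1,\dots,g_4\in G$;
\item[(C3)] $c(hg_1,hg_2,hg_3)=c(g_1,g_2,g_3)$ for all $h,g_1,g_2,g_3\in G$.
\end{itemize}
The model for (C1) and (C2) is the orientation cocycle $\mathrm{ord}$ of an oriented circle, which is $+1$ on counterclockwise triples of distinct points, $-1$ on clockwise ones, and $0$ otherwise. The sets $\mathrm{LO}(G)$ and $\mathrm{CO}(G)$ of left-orderings and of circular orderings are compact spaces in the topology of pointwise convergence: two circular orderings are close if they agree on a large finite set of triples.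

Bending a line into a circle turns a left-ordering $<$ into a circular ordering $c_<$: for pairwise distinct $g_1,g_2,g_3$, the value $c_<(g_1,g_2,g_3)$ is the sign of the permutation $\sigma$ with $g_{\sigma(1)}<g_{\sigma(2)}<g_{\sigma(3)}$. This defines an embedding $\iota:\mathrm{LO}(G)\to\mathrm{CO}(G)$. A circular ordering is \emph{genuine} if it is not in the image of $\iota$, and we write $\mathrm{CO}_g(G)=\mathrm{CO}(G)\setminus\iota(\mathrm{LO}(G))$, with closure $\overline{\mathrm{CO}_g(G)}$ in $\mathrm{CO}(G)$. The set
\[
\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}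
\]
consists of the left-orderings that no finite amount of data distinguishes from genuine circular orderings. The infinite cyclic group shows how such left-orderings arise, and it is the model for both of our constructions.

\begin{example}\label{ex:Z}
Let $G=\mathbb{Z}$ and let $p\ge2$ be an integer. Wrap $\mathbb{Z}$ around the circle $\mathbb{R}/p\mathbb{Z}$ and break ties by the usual order: fix a strictly increasing map $\delta:\mathbb{Z}\to(-\frac14,\frac14)$, place $i$ at the point $i+\delta(i)\bmod p$, and let $c_p$ be the pull-back of $\mathrm{ord}$. The value of $c_p$ on a triple depends only on the cyclic order of the residues and on the usual order within each residue class. Translation preserves both, so $c_p\in\mathrm{CO}(\mathbb{Z})$.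

For $p\ge3$ we have $c_p(0,1,2)=+1$ and $c_p(0,2,p+1)=-1$, because $p+1$ sits next to $1$. For each of the two left-orderings of $\mathbb{Z}$ these two values are equal, so $c_p$ is genuine. On the other hand $c_p(i,j,k)=+1$ whenever $i<j<k<i+p$, so $c_p\to c_<$ as $p\to\infty$, where $<$ is the usual order.

For $p=2$ the elements $0,1,2,3$ lie in the cyclic order $(0,2,1,3)$, so $c_2(0,1,2)+c_2(0,1,3)=-1+1=0$. For a left-ordering this sum is $\pm2$. Hence $c_2$ is genuine, and two values suffice to see it.
\end{example}

\subsection{Monsters}

All actions in this paper are by orientation-preserving homeomorphisms. Let $T(t)=t+1$, and let $\widetilde{\mathrm{Homeo}_+}(S^1)$ be the group of homeomorphisms of $\mathbb{R}$ commuting with $T$. An action $\rho_1$ of $G$ on $\mathbb{R}$ is \emph{semiconjugate} to an action $\rho_2$ if there is a nondecreasing proper map $\eta:\mathbb{R}\to\mathbb{R}$ with $\eta\rho_1(g)=\rho_2(g)\eta$ for all $g$; here proper means that $\eta(t)\to\pm\infty$ as $t\to\pm\infty$. A subgroup $H\le\mathrm{Homeo}_+(\mathbb{R})$ is \emph{minimal} if every orbit is dense. It is \emph{locally contracting}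 if for every $x$ there are $y>x$ and a sequence $h_n\in H$ such that $h_n(x)$ and $h_n(y)$ converge to the same real number, and \emph{globally contracting} if such a sequence exists for all $x<y$. An action on $\mathbb{R}$ without global fixed point is of
\begin{itemize}
\item \emph{type I} if it is semiconjugate to an action by translations;
\item \emph{type II} if it is semiconjugate to an action $\rho:G\to\widetilde{\mathrm{Homeo}_+}(S^1)$ with minimal, locally contracting image;
\item \emph{type III} if it is semiconjugate to an action with minimal, globally contracting image.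
\end{itemize}
A left-ordering $<$ of a nontrivial countable group has a \emph{dynamical realization} $\rho_<$, an action on $\mathbb{R}$ that is well defined up to conjugacy. We use two of its properties: it has no global fixed point, and there is a point $x_0$ with $g<h\Leftrightarrow\rho_<(g)x_0<\rho_<(h)x_0$. The type of $<$ is the type of $\rho_<$, and every left-ordering is of exactly one of the three types. Following Hyde, Lodha, Navas and Rivas, a \emph{left-orderable monster}, or \emph{monster} for short, is a nontrivial finitely generated left-orderable group all of whose left-orderings are of type III. Equivalently (Lemma~\ref{lem:allactions}), every action of the group on $\mathbb{R}$ without global fixed point is of type III. Such groups are known to exist.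

The link with circular orderings is the following known result, which we use only in Theorem~\ref{thm:C}(iii): a nontrivial finitely generated left-orderable group $G$ with $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$ is a monster. In other words, what happens for $\mathbb{Z}$ in Example~\ref{ex:Z} happens for every such group that is not a monster. Clay and Ba \cite{CB} ask what happens for monsters.

\medskip
\noindent\textbf{Question.} \emph{Is there a left-orderable monster with a genuine circular ordering? If so, does $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$ hold for every such monster $G$, or at least for one?}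
\medskip

A circular ordering of a countable group is given by an action on the circle, and it comes from a left-ordering if this action has a global fixed point. If the action lifts to an action on $\mathbb{R}$ commuting with $T$, and the group is a monster, then such a fixed point exists, because an action commuting with $T$ cannot contract long intervals. So one might first guess that monsters have no genuine circular orderings. Failing that, one notes that the obstruction to lifting is the Euler class, which lies in the discrete group $H^2(G;\mathbb{Z})$ and vanishes on left-orderings, and guesses that genuine orderings stay away from $\iota(\mathrm{LO}(G))$. The first guess is wrong. The second is right for finitely presented monsters and wrong in general.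

\begin{theorem}\label{thm:A}
There is a left-orderable monster $G_1$ with $\mathrm{CO}_g(G_1)\neq\emptyset$ and $\iota(\mathrm{LO}(G_1))\cap\overline{\mathrm{CO}_g(G_1)}=\emptyset$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a left-orderable monster $G_\infty$ with $\mathrm{CO}_g(G_\infty)\neq\emptyset$ and $\iota(\mathrm{LO}(G_\infty))\cap\overline{\mathrm{CO}_g(G_\infty)}\neq\emptyset$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $G$ be a left-orderable monster.
\begin{itemize}
\item[(i)] A circular ordering of $G$ is genuine if and only if its Euler class in $H^2(G;\mathbb{Z})$ is nonzero.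
\item[(ii)] If $\mathrm{Hom}(H_2(G;\mathbb{Z}),\mathbb{Z})$ is finitely generated, for example if $G$ is finitely presented, then $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$.
\item[(iii)] Hence a nontrivial finitely presented left-orderable group $G$ is a monster if and only if $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$.
\end{itemize}
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:B} answer the question: monsters with genuine circular orderings exist, and the intersection is empty for some of them but not for all. By Theorem~\ref{thm:B}, ``finitely presented'' cannot be replaced by ``finitely generated'' in Theorem~\ref{thm:C}(iii).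

\subsection{The idea of the constructions}

In Example~\ref{ex:Z} the generator $r$ of $\mathbb{Z}$ rotates $\mathbb{R}/p\mathbb{Z}$ by $1$, and $z=r^p$ acts trivially. Every lift of $r$ to the line is a translation by some $1+pm$, so every lift of the action sends $z$ to a nontrivial translation. To keep the action on the circle and destroy all its lifts, we identify $z$ with a central element $w$ of a group $L$ in which no element can have nonzero translation number, and we let $L$ act trivially on the circle. With $p=2$ this gives $G_1$, in which every genuine ordering turns out to look like $c_2$ or its mirror image on the powers of $r$. For $G_\infty$ we need circles of length $p_n\to\infty$ for one finitely generated group; they come from periodic orbits of a subshift that accumulate on an aperiodic subshift.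

Section~\ref{sec:actions} collects the tools. Section~\ref{sec:euler} proves Theorem~\ref{thm:C}, which shows what an example such as $G_\infty$ has to avoid. Section~\ref{sec:roots} proves Theorems~\ref{thm:A} and~\ref{thm:B} from two building blocks, Propositions~\ref{prop:L} and~\ref{prop:T}, and Sections~\ref{sec:heis}--\ref{sec:periodic} construct these.

\section{Actions on the line and on the circle}\label{sec:actions}

We write $S^1=\mathbb{R}/\mathbb{Z}$. The elements of $\widetilde{\mathrm{Homeo}_+}(S^1)$ are the lifts of elements of $\mathrm{Homeo}_+(S^1)$, and two lifts of the same homeomorphism differ by a power of $T$. If a group acts on $\mathbb{R}$ and some orbit is bounded above or below, its supremum or infimum is a global fixed point.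

Left-orderable groups are torsion-free. Subgroups of left-orderable groups are left-orderable, and so are free abelian groups, $\mathrm{Homeo}_+(\mathbb{R})$ (compare values along an enumeration of $\mathbb{Q}$), arbitrary direct products of left-orderable groups (well-order the factors and compare the first coordinate that differs), and extensions of a left-orderable group by a left-orderable group (compare images in the quotient, and break ties in the kernel).

\subsection{Semiconjugacy}

Semiconjugacy is transitive, by composition. It is also symmetric: if $\eta\rho_1(g)=\rho_2(g)\eta$, then $\eta^*(y)=\sup\{x:\eta(x)\le y\}$ is nondecreasing and proper, and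
\[
\eta^*(\rho_2(g)y)=\sup\{x:\eta(\rho_1(g)^{-1}x)\le y\}=\rho_1(g)\eta^*(y).
\]

\begin{lemma}\label{lem:allactions}
Every action $\rho$ of a monster $G$ on $\mathbb{R}$ without global fixed point is of type III.
\end{lemma}

\begin{proof}
Fix a left-ordering $\prec$ of $G$ and define $g<h$ if $\rho(g)0<\rho(h)0$, or if $\rho(g)0=\rho(h)0$ and $g\prec h$. This is a left-ordering. Let $\rho_<$ and $x_0$ be as in the introduction, and put $\eta(y)=\sup\{\rho(g)0:\rho_<(g)x_0\le y\}$. The orbits $\rho_<(G)x_0$ and $\rho(G)0$ are unbounded in both directions and $\rho_<(g)x_0\mapsto\rho(g)0$ is nondecreasing, so $\eta$ is finite, nondecreasing and proper. Substituting $g=fg'$ in the supremum gives $\eta\rho_<(f)=\rho(f)\eta$. So $\rho$ is semiconjugate to $\rho_<$, which is of type III.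
\end{proof}

\begin{lemma}\label{lem:notIII}
An action $\rho$ on $\mathbb{R}$ without global fixed point that commutes with $T$ is not of type III.
\end{lemma}

\begin{proof}
Suppose that $\eta\rho(g)=\rho'(g)\eta$ for all $g\in G$, with $\eta$ nondecreasing and proper and $\rho'(G)$ minimal and globally contracting. For every compact interval $I$ and nonempty open interval $J$ there is $g$ with $\rho'(g)I\subset J$: a sequence in $\rho'(G)$ contracts $I$ toward a point $y$, and by minimality some element maps $y$, hence a neighborhood of $y$, into $J$. Since $\eta$ is monotone and not constant, it is not $1$-periodic, so $\eta(x)<\eta(x+1)$ for some $x$. Put $B(y)=[\eta(y),\eta(y+1)]$. As $\rho(g)$ commutes with $T$, we have $\rho'(g)B(x)=B(\rho(g)x)$. Take $N>\max(|\eta(0)|,|\eta(1)|)$, $I=[-N,N]$, and $J$ the interior of $B(x)$. We obtain $y$ with $B(y)\supset[-N,N]$. Then $\eta(y)\le-N<\eta(0)$ forces $y<0$, and $\eta(y+1)\ge N>\eta(1)$ forces $y>0$, a contradiction.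
\end{proof}

\subsection{Circular orderings and actions on the circle}

A \emph{cyclic order} on a set $Z$ is a map $c:Z^3\to\{0,\pm1\}$ satisfying (C1) and (C2). Putting $g_1=g_3$ and $g_2=g_4$ in (C2) shows that $c$ is alternating. One can cut $Z$ at a point $p$: define $a<_pb$ by $c(p,a,b)=1$. If $a<_pb<_pd$, then (C2) for $(p,a,b,d)$ reads $c(a,b,d)+c(p,a,d)=2$, so $a<_pd$ and $c(a,b,d)=1$. Thus $<_p$ is a linear order on $Z\setminus\{p\}$ that determines $c$, and on every finite subset $c$ is the pull-back of $\mathrm{ord}$ under an injection into $S^1$.

If each point $z\in Z$ is replaced by a linearly ordered set, the disjoint union of these sets carries a \emph{lexicographic} cyclic order. On a finite subset it is the pull-back of $\mathrm{ord}$ under an injection obtained by placing the relevant points $z$ on the circle, choosing small disjoint arcs around them, and putting the elements over $z$ into the arc at $z$ in counterclockwise increasing order. The value on a triple depends only on the cyclic order of $Z$ and the given linear orders, and (C1), (C2) hold because they hold for $\mathrm{ord}$. The next lemma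 generalizes Example~\ref{ex:Z}.

\begin{lemma}\label{lem:lex}
Let $G$ act on $S^1$, let $x\in S^1$, and let $<_H$ be a left-ordering of the stabilizer $H$ of $x$. Order each coset of $H$ by declaring $g<g'$ if $1<_Hg^{-1}g'$. Replace each point $gx$ of the orbit $Gx$ by the ordered coset $gH$. The resulting lexicographic cyclic order on $G$ is a circular ordering.
\end{lemma}

\begin{proof}
The bijection $h\mapsto gh$ from $H$ to $gH$ carries $<_H$ to the given relation, which is therefore a linear order. Left multiplication by $f$ preserves the cyclic order of $Gx$, and it preserves the coset orders since $(fg)^{-1}(fg')=g^{-1}g'$. This is (C3).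
\end{proof}

\begin{lemma}\label{lem:realize}
Let $G$ be countable and $c\in\mathrm{CO}(G)$. There are an action $\psi_c$ of $G$ on $S^1$ and a point $x\in S^1$ with injective orbit map such that $c(g_1,g_2,g_3)=\mathrm{ord}(g_1x,g_2x,g_3x)$. If $G\neq1$ and such an action has a global fixed point, then $c\in\iota(\mathrm{LO}(G))$.
\end{lemma}

\begin{proof}
Replace each element of $G$ by a copy of $\mathbb{Q}$, obtaining a lexicographic cyclic order on $Z=G\times\mathbb{Q}$ that is preserved by the action of $G$ on the first coordinate. Cut $Z$ at $p=(1,0)$. The linear order on $Z\setminus\{p\}$ begins with $\{1\}\times\mathbb{Q}_{>0}$, continues with the copies $\{g\}\times\mathbb{Q}$ for $g\ne1$ in the order $<_1$, and ends with $\{1\}\times\mathbb{Q}_{<0}$. It is countable, dense and without endpoints, hence isomorphic to $\mathbb{Q}$ by Cantor's theorem. So $Z$ is isomorphic to the dense subset $\mathbb{Q}\cup\{\infty\}$ of the circle $\mathbb{R}\cup\{\infty\}$. An automorphism of the cyclic order of a dense subset of the circle extends uniquely to an orientation-preserving homeomorphism. This defines $\psi_c$, and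 $x$ is the image of $p$.

Let $q$ be a global fixed point and $G\neq1$. Then $q\notin Gx$, since the orbit map is injective. Identify $S^1\setminus\{q\}$ with $\mathbb{R}$ preserving orientation. The relation $g<h\Leftrightarrow gx<hx$ is a left-ordering, and $c=c_<$.
\end{proof}

\subsection{Quasimorphisms and a criterion for monsters}

A \emph{homogeneous quasimorphism} on $G$ is a map $\varphi:G\to\mathbb{R}$ with finite \emph{defect} $\Delta_\varphi=\sup_{g,h}|\varphi(gh)-\varphi(g)-\varphi(h)|$ and with $\varphi(g^n)=n\varphi(g)$ for all $n\in\mathbb{Z}$. All our quasimorphisms are homogeneous, and we drop the adjective. We use four standard properties.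
\begin{itemize}
\item[(Q1)] A bounded quasimorphism is $0$, since $n|\varphi(g)|=|\varphi(g^n)|$.
\item[(Q2)] $\varphi(fgf^{-1})=\varphi(g)$, since $|\varphi(fg^nf^{-1})-\varphi(g^n)|\le2\Delta_\varphi$ for all $n$.
\item[(Q3)] $\varphi(gh)=\varphi(g)+\varphi(h)$ if $gh=hg$, since $(gh)^n=g^nh^n$.
\item[(Q4)] $|\varphi([g,h])|\le\Delta_\varphi$, since $[g,h]=g\cdot hg^{-1}h^{-1}$ and $\varphi(g)+\varphi(hg^{-1}h^{-1})=0$.
\end{itemize}
We call $G$ an \emph{NQ group} if its only quasimorphism is $0$. The basic example of a quasimorphism is the translation number $\tau(g)=\lim_n(g^n(x)-x)/n$ on $\widetilde{\mathrm{Homeo}_+}(S^1)$, which does not depend on $x$ and satisfies $\tau(T^kg)=\tau(g)+k$.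

\begin{lemma}\label{lem:taufix}
If $\Gamma\le\widetilde{\mathrm{Homeo}_+}(S^1)$ and $\tau|_\Gamma=0$, then $\Gamma$ has a global fixed point in $\mathbb{R}$.
\end{lemma}

\begin{proof}
If $g(0)\ge1$, then $g^n(0)\ge n$ for all $n\ge1$, and $\tau(g)\ge1$. So the $\Gamma$-orbit of $0$ is bounded above by $1$.
\end{proof}

\begin{lemma}\label{lem:commute}
Lifts $\tilde a,\tilde b$ of commuting homeomorphisms $a,b$ of $S^1$ commute.
\end{lemma}

\begin{proof}
The element $\tilde a\tilde b\tilde a^{-1}$ lifts $b$, so it equals $T^k\tilde b$ for some $k$, and $k=0$ by (Q2) for $\tau$.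
\end{proof}

\begin{lemma}\label{lem:NQmonster}
A nontrivial finitely generated left-orderable NQ group $G$ is a monster.
\end{lemma}

\begin{proof}
Let $<$ be a left-ordering. If it is of type I, there are a homomorphism $\lambda:G\to\mathbb{R}$ and a nondecreasing proper $\eta$ with $\eta(\rho_<(g)t)=\eta(t)+\lambda(g)$. Homomorphisms are quasimorphisms, so $\lambda=0$. Then each orbit of $\rho_<$ lies in a fiber of $\eta$, which is bounded, and $\rho_<$ has a global fixed point, a contradiction. If $<$ is of type II, there is $\rho:G\to\widetilde{\mathrm{Homeo}_+}(S^1)$ with minimal image. It has no global fixed point, so the quasimorphism $\tau\circ\rho$ is nonzero by Lemma~\ref{lem:taufix}, a contradiction. Only type III remains.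
\end{proof}

\section{The Euler class}\label{sec:euler}

Recall that $H^2(G;\mathbb{Z})$ is the group of cocycles $e:G^2\to\mathbb{Z}$, that is, of maps with $e(h,k)-e(gh,k)+e(g,hk)-e(g,h)=0$, modulo the coboundaries $\delta b(g,h)=b(g)+b(h)-b(gh)$ of maps $b:G\to\mathbb{Z}$. A class $\xi\in H_2(G;\mathbb{Z})$ is represented by a finite cycle $\sum n_i[g_i|h_i]$ of the bar complex, and $\langle[e],\xi\rangle=\sum n_ie(g_i,h_i)$. The universal coefficient sequence
\begin{equation}\label{eq:uct}
0\to\mathrm{Ext}(H_1(G;\mathbb{Z}),\mathbb{Z})\to H^2(G;\mathbb{Z})\to\mathrm{Hom}(H_2(G;\mathbb{Z}),\mathbb{Z})\to0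
\end{equation}
is exact and natural in $G$, and its second map is given by this pairing.

Let $G$ be countable, $c\in\mathrm{CO}(G)$, let $\psi_c$ and $x$ be as in Lemma~\ref{lem:realize}, and let $\tilde x\in\mathbb{R}$ lie over $x$. Let $\bar g$ be the lift of $\psi_c(g)$ with $\bar g\tilde x\in[\tilde x,\tilde x+1)$, and define the integer $e_c(g,h)$ by $\bar g\bar h=T^{e_c(g,h)}\overline{gh}$. Associativity makes $e_c$ a cocycle, and its class is the \emph{Euler class} of $c$.

\begin{lemma}\label{lem:euler}
\begin{itemize}
\item[(a)] We have $e_c(g,h)=0$ if $g=1$ or $h=1$, $e_c(g,h)=1$ if $gh=1\ne g$, and $e_c(g,h)=\frac12(1-c(1,g,gh))$ otherwise. In particular $e_c$ depends only on $c$, and $c\mapsto e_c(g,h)$ is locally constant.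
\item[(b)] For a homomorphism $\pi:G_0\to G$, we have $\pi^*[e_c]=0$ if and only if $\psi_c\circ\pi$ lifts to a homomorphism $G_0\to\widetilde{\mathrm{Homeo}_+}(S^1)$.
\item[(c)] If $c=c_<$, then $e_c=\delta b$, where $b(g)=1$ for $g<1$ and $b(g)=0$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\bar g\bar h\tilde x\in[\bar g\tilde x,\bar g\tilde x+1)\subset[\tilde x,\tilde x+2)$, the value $e_c(g,h)$ is $0$ or $1$. If it is $0$ then $\overline{gh}\tilde x\ge\bar g\tilde x$, and if it is $1$ then $\overline{gh}\tilde x<\bar g\tilde x$. This gives the first two cases, because $\bar1=\mathrm{id}$ and $\bar g\tilde x>\tilde x$ for $g\ne1$. In the last case $1,g,gh$ are distinct, and $c(1,g,gh)=1$ exactly when $\tilde x<\bar g\tilde x<\overline{gh}\tilde x$.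

(b) Any choice of lifts has the form $g\mapsto T^{-b(g)}\overline{\pi(g)}$ with $b:G_0\to\mathbb{Z}$, and it is a homomorphism if and only if $e_c(\pi(g),\pi(h))=\delta b(g,h)$ for all $g,h$.

(c) Both sides vanish if $g=1$ or $h=1$. If $gh=1\ne g$, exactly one of $g,h$ is negative and both sides are $1$. In the remaining cases $1,g,gh$ are distinct, and $g<gh$ if and only if $1<h$:
\[
\begin{array}{llccc}
\text{signs} & \text{order} & c(1,g,gh) & e_c(g,h) & b(g)+b(h)-b(gh)\\
g>1,\ h>1 & 1<g<gh & +1 & 0 & 0+0-0\\
g>1,\ h<1 & 1<gh<g & -1 & 1 & 0+1-0\\
g>1,\ h<1 & gh<1<g & +1 & 0 & 0+1-1\\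
g<1,\ h>1 & g<gh<1 & +1 & 0 & 1+0-1\\
g<1,\ h>1 & g<1<gh & -1 & 1 & 1+0-0\\
g<1,\ h<1 & gh<g<1 & -1 & 1 & 1+1-1
\end{array}
\]
The last two columns agree.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(i) If $c=c_<$, then $[e_c]=0$ by Lemma~\ref{lem:euler}(c). Conversely, if $[e_c]=0$, then $\psi_c$ lifts to an action on $\mathbb{R}$ commuting with $T$. By Lemmas~\ref{lem:allactions} and~\ref{lem:notIII} this action has a global fixed point. So does $\psi_c$, and $c\in\iota(\mathrm{LO}(G))$ by Lemma~\ref{lem:realize}.

(ii) Suppose that the intersection is nonempty. As $G$ is countable, $\mathrm{CO}(G)$ is metrizable, so there are $c_k\in\mathrm{CO}_g(G)$ and a left-ordering $<$ with $c_k\to c_<$. Let $b$ be as in Lemma~\ref{lem:euler}(c), and put $\varepsilon_k=e_{c_k}-\delta b$ and $x_k=[e_{c_k}]=[\varepsilon_k]$. By Lemma~\ref{lem:euler}(a) and (c), for each pair $(g,h)$ we have $\varepsilon_k(g,h)=0$ for large $k$. We must conclude that $x_k=0$ for some $k$, which contradicts (i). The difficulty is that $\varepsilon_k$ is known only on finite sets. We treat the two ends of \eqref{eq:uct} separately.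

\emph{The image in $B=\mathrm{Hom}(H_2(G;\mathbb{Z}),\mathbb{Z})$.} The group $B$ is torsion-free and, by hypothesis, finitely generated. Finitely many classes $\xi_1,\dots,\xi_m\in H_2(G;\mathbb{Z})$ separate its elements. Indeed, if the common kernel $B'$ of finitely many evaluations contains $\lambda\neq0$, choose $\xi$ with $\lambda(\xi)\ne0$; evaluation at $\xi$ maps $B'$ onto an infinite cyclic group, so the new common kernel has smaller rank. Each $\xi_i$ is represented by a finite cycle, so $\langle x_k,\xi_i\rangle=0$ for all $i$ when $k$ is large. Then $x_k$ lies in $\mathrm{Ext}(H_1(G;\mathbb{Z}),\mathbb{Z})$.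

\emph{The $\mathrm{Ext}$ term.} We pass to a finitely presented group with the same abelianization. Write $G=F_S/N$ with $F_S$ free on a finite set $S$. The image of $N$ in $F_S^{\mathrm{ab}}\cong\mathbb{Z}^S$ is generated by the images of finitely many $r_1,\dots,r_l\in N$. Let $G_0=\langle S\mid r_1,\dots,r_l\rangle$ and let $\pi:G_0\to G$ be the projection. It induces an isomorphism on $H_1$, so by naturality of \eqref{eq:uct} the map $\pi^*$ is injective on $\mathrm{Ext}(H_1(G;\mathbb{Z}),\mathbb{Z})$. With $\bar g$ formed from $c_k$, put $\tilde g=T^{-b(g)}\bar g$. Then $\tilde1=\mathrm{id}$ and $\tilde g\tilde h=T^{\varepsilon_k(g,h)}\widetilde{gh}$. Let $k$ be so large that $\varepsilon_k$ vanishes on all pairs from the finite subset of $G$ formed by the images of $S^{\pm1}$ and of all prefixes of the words $r_j$. Then $\widetilde{s^{-1}}=\tilde s^{-1}$ for $s\in S$, and for $r_j=s_1\cdots s_n$ with $s_i\in S^{\pm1}$ induction on $i$ gives $\tilde s_1\cdots\tilde s_i=\widetilde{s_1\cdots s_i}$, so $\tilde s_1\cdots\tilde s_n=\mathrm{id}$. Hence $s\mapsto\tilde s$ defines a lift of $\psi_{c_k}\circ\pi$. By Lemma~\ref{lem:euler}(b),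 $\pi^*x_k=0$, and so $x_k=0$.

If $G$ is finitely presented, it has a classifying space with finite $2$-skeleton, so $H_2(G;\mathbb{Z})$ is finitely generated and the hypothesis holds.

(iii) One implication is (ii), and the other is the known result recalled in the introduction.
\end{proof}

Part (i) fails for groups that are not monsters: $H^2(\mathbb{Z};\mathbb{Z})=0$, while the orderings $c_p$ of Example~\ref{ex:Z} are genuine. Part (ii) tells us that a group as in Theorem~\ref{thm:B} must have $\mathrm{Hom}(H_2(G;\mathbb{Z}),\mathbb{Z})$ infinitely generated. Accordingly, $G_\infty$ will be glued along a central subgroup of infinite rank.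

\section{Adjoining roots of central elements}\label{sec:roots}

The first building block supplies central elements that no quasimorphism sees.

\begin{proposition}\label{prop:L}
Let $A$ be a free abelian group with a nonempty countable basis. There is a finitely generated NQ group $L_A$ containing $A$ as a central subgroup such that $L_A/A$ is left-orderable and every action of $L_A$ on $S^1$ has a global fixed point.
\end{proposition}

The second plays the role of $\mathbb{Z}$ acting on the circles $\mathbb{R}/p\mathbb{Z}$, with one central element $z_n$ for each circle. The group $\bigoplus_n\mathbb{Z}$ has all the properties below except finite generation, which is the point.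

\begin{proposition}\label{prop:T}
There are integers $3\le p_1<p_2<\cdots$, a finitely generated left-orderable group $\mathcal{T}$, actions $\rho_n$ of $\mathcal{T}$ on $\mathbb{R}$ and elements $r_n\in\mathcal{T}$, for $n\ge1$, such that
\begin{itemize}
\item[(T1)] $\rho_n(r_n)=T$ and $\rho_n(r_m)=\mathrm{id}$ for $m\ne n$;
\item[(T2)] $z_n=r_n^{p_n}$ is central in $\mathcal{T}$;
\item[(T3)] $\sup_n|\rho_n(\gamma)(0)|<\infty$ for each $\gamma\in\mathcal{T}$;
\item[(T4)] every quasimorphism on $\mathcal{T}$ that vanishes on all $z_n$ is $0$.
\end{itemize}
\end{proposition}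

Proposition~\ref{prop:L} is proved in Section~\ref{sec:heis} and Proposition~\ref{prop:T} in Section~\ref{sec:periodic}. Both examples arise from the same gluing.

\begin{lemma}\label{lem:glue}
Let $\Gamma$ be a finitely generated left-orderable group and $A\le\Gamma$ a central subgroup that is free abelian with a nonempty countable basis. Suppose that every quasimorphism on $\Gamma$ vanishing on $A$ is $0$. Put $L=L_A$ and
\[
G=(\Gamma\times L)/\{(a,a^{-1}):a\in A\}.
\]
Then $\Gamma$ and $L$ embed in $G$ as commuting normal subgroups with $\Gamma\cap L=A$ and $\Gamma L=G$, and $G$ is a monster.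
\end{lemma}

\begin{proof}
The subgroup $\{(a,a^{-1})\}$ is central and meets both factors trivially, and $(\gamma,1)$ and $(1,l)$ have the same image exactly when $\gamma=l\in A$. This gives the first assertion. The group $G$ is nontrivial and finitely generated, and it is left-orderable because $\Gamma$ and $G/\Gamma\cong L/A$ are. A quasimorphism $\varphi$ on $G$ vanishes on the NQ group $L$, hence on $A$, hence on $\Gamma$, hence on $G=\Gamma L$ by (Q3). Lemma~\ref{lem:NQmonster} applies.
\end{proof}

\subsection{One square root: proof of Theorem~\ref{thm:A}}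

Apply Lemma~\ref{lem:glue} to $\Gamma=\langle s\rangle\cong\mathbb{Z}$ and $A=\langle s^2\rangle$; the hypothesis holds since $\varphi(s^k)=\frac k2\varphi(s^2)$. The resulting monster $G_1$ has the subgroup $L$ of index $2$, the element $s$ is central, $s\notin L$ and $s^2\in L$. Guided by $c_2$ in Example~\ref{ex:Z}, consider the clopen set
\[
\mathcal{U}=\{c\in\mathrm{CO}(G_1):c(1,s,s^2)+c(1,s,s^3)=0\}.
\]
It is disjoint from $\iota(\mathrm{LO}(G_1))$: for a left-ordering, either $1<s<s^2<s^3$ and the sum is $2$, or $s^3<s^2<s<1$ and the sum is $-2$. We show that $\mathcal{U}$ is nonempty and contains $\mathrm{CO}_g(G_1)$. Then $\mathrm{CO}_g(G_1)\supset\mathcal{U}\ne\emptyset$ and $\overline{\mathrm{CO}_g(G_1)}\subset\mathcal{U}$, which proves the theorem. Both steps use the following observation.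
\begin{itemize}
\item[($*$)] Let $J,J'$ be disjoint arcs of $S^1$, let $x_0\ne x_2$ lie in $J$ and $x_1\neq x_3$ in $J'$, and suppose that $x_0$ precedes $x_2$ in $J$ if and only if $x_1$ precedes $x_3$ in $J'$. Then $\mathrm{ord}(x_0,x_1,x_2)+\mathrm{ord}(x_0,x_1,x_3)=0$.
\end{itemize}
Indeed, the cyclic order of the four points is $(x_0,x_2,x_1,x_3)$, which gives $-1+1$, or $(x_2,x_0,x_3,x_1)$, which gives $1-1$.

\emph{$\mathcal{U}$ is nonempty.} Let $G_1$ act on $S^1$ through $G_1/L\cong\mathbb{Z}/2$ by the half-turn. The stabilizer of any point is $L$, which is left-orderable as a subgroup of $G_1$. Let $c$ be given by Lemma~\ref{lem:lex}. The cosets $L\ni1,s^2$ and $sL\ni s,s^3$ occupy disjoint arcs, and $1<s^2$ in $L$ if and only if $s<s^3$ in $sL$. By ($*$), $c\in\mathcal{U}$.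

\emph{$\mathrm{CO}_g(G_1)\subset\mathcal{U}$.} Let $c$ be genuine, and let $\psi_c$ and $x$ be as in Lemma~\ref{lem:realize}. The closed set $K=\mathrm{Fix}(L)$ is nonempty by Proposition~\ref{prop:L}; this is the only place where the fixed point property of $L_A$ is used. The set $K$ is $s$-invariant because $s$ is central. If $s$ fixed a point of $K$, that point would be a global fixed point and $c$ would not be genuine. Since the orbit map of $x$ is injective, $x\notin K$. Let $J$ be the component of $S^1\setminus K$ containing $x$. The arc $sJ$ is also a component. If $sJ=J$, then $s$ fixes the endpoints of $J$, which lie in $K$; so $J$ and $sJ$ are disjoint. The element $s^2\in L$ fixes $K$ pointwise, so it preserves $J$ and $sJ$. Thus $x,s^2x\in J$ and $sx,s^3x\in sJ$, and the orientation-preserving map $s:J\to sJ$ sends $x,s^2x$ to $sx,s^3x$. By ($*$) with $x_i=s^ix$, we get $c\in\mathcal{U}$. \qed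

\subsection{Infinitely many roots: proof of Theorem~\ref{thm:B}}

Let $\mathcal{T}$ be as in Proposition~\ref{prop:T} and let $A$ be the central subgroup generated by the $z_n$. By (T1), $\rho_n(\prod_mz_m^{k_m})=T^{k_np_n}$, so the $z_n$ form a basis of $A$. By (T4), Lemma~\ref{lem:glue} applies to $\Gamma=\mathcal{T}$ and gives a monster $G=G_\infty=\mathcal{T}L$.

\emph{Genuine orderings $c_n$.} Since $z_n$ is central, $\rho_n(\mathcal{T})$ commutes with $\rho_n(z_n)=T^{p_n}$, so $\rho_n$ descends to the circle $\mathbb{R}/p_n\mathbb{Z}$, where $A$ acts trivially. Hence $\psi_n(\gamma l)=\rho_n(\gamma)\bmod p_n$, for $\gamma\in\mathcal{T}$ and $l\in L$, is a well-defined action of $G$. Fix a left-ordering $\prec$ of $G$, let $H_n$ be the stabilizer of $0$ under $\psi_n$, and let $c_n$ be given by Lemma~\ref{lem:lex} for the restriction of $\prec$ to $H_n$; the order on each coset is then also the restriction of $\prec$. With $r=r_n$ and $p=p_n\geq3$ we have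
\[
c_n(1,r,r^2)=\mathrm{ord}(0,1,2)=+1,\qquad c_n(1,r^2,r^{p+1})=\mathrm{ord}(0,2,1)=-1.
\]
For a left-ordering $<$ the values $c_<(1,r,r^2)$ and $c_<(1,r^2,r^{p+1})$ are both $+1$ if $r>1$ and both $-1$ if $r<1$. So $c_n$ is genuine.

\emph{Unrolling the circles.} The action $\psi_n$ does not lift to the line, by Theorem~\ref{thm:C}(i) and Lemma~\ref{lem:realize} in spirit and because $z_n\in L$ in practice. But the only obstruction to extending $\rho_n$ trivially over $L$ is $z_n$, and any given computation in $G$ involves only finitely many of the $z_m$. So for large $n$ it does not see the obstruction. To make this precise, fix for each $g\in G$ an element $\gamma_g\in\mathcal{T}$ with $g\in\gamma_gL$, and put $d_n(g)=\rho_n(\gamma_g)(0)\in\mathbb{R}$. Then $\psi_n(g)0=d_n(g)\bmod p_n$. Define a strict total order on $G$ by letting $g<_nh$ if $d_n(g)<d_n(h)$, or if $d_n(g)=d_n(h)$ and $g\prec h$.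
\begin{itemize}
\item[(1)] \emph{For finite $S\subset G$ and large $n$, the ordering $c_n$ agrees on $S^3$ with the cyclic order defined by $<_n$.} By (T3) and $p_n\to\infty$, all $d_n(g)$ with $g\in S$ lie in $(-p_n/2,p_n/2)$ for large $n$. This interval embeds in $\mathbb{R}/p_n\mathbb{Z}$ preserving orientation. So two elements of $S$ lie in the same coset of $H_n$ exactly when they have the same $d_n$, in which case both orders use $\prec$, and the cosets are cyclically ordered as the numbers $d_n(g)$.
\item[(2)] \emph{For $f,g,h\in G$ and large $n$, $g<_nh$ implies $fg<_nfh$.} As $L$ is normal, $\gamma_f\gamma_g=\gamma_{fg}a$ with $a\in\mathcal{T}\cap L=A$. The element $a$ involves finitely many $z_m$, so $\rho_n(a)=\mathrm{id}$ and $d_n(fg)=\rho_n(\gamma_f)(d_n(g))$ for large $n$. The same holds for $h$. The map $\rho_n(\gamma_f)$ is increasing and $\prec$ is left-invariant.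
\end{itemize}
Since $G$ is countable, a diagonal argument gives a subsequence along which the truth value of $g<_nh$ is eventually constant for all $g,h$. The limit relation $<$ is a strict total order, it is left-invariant by (2), and $c_n\to c_<$ along the subsequence by (1). Thus $c_<\in\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}$. \qed

\section{A Heisenberg-type extension}\label{sec:heis}

In the integer Heisenberg group the central generator $w=[x,y]$ satisfies $w^k=[x^k,y]$, so every quasimorphism vanishes on $w$ by (Q4) and (Q1). This is the behavior wanted in Proposition~\ref{prop:L}, but the Heisenberg group maps onto $\mathbb{Z}^2$. To remove such quotients we build a larger two-step nilpotent group $\mathcal{H}$ and let a group $M$ act on it so that the abelianization of $\mathcal{H}$ has no invariant homomorphisms. The action also makes the result finitely generated even when $A$ is not. The group $M$ must itself have the properties that we want.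

\begin{proposition}\label{prop:M}
There is a nontrivial, finitely generated, perfect, left-orderable NQ group $M$ such that every action of $M$ on $S^1$ has a global fixed point.
\end{proposition}

This is proved in Section~\ref{sec:aperiodic}. By Lemmas~\ref{lem:NQmonster} and~\ref{lem:realize}, $M$ is a monster with $\mathrm{CO}_g(M)=\emptyset$.

\begin{lemma}\label{lem:nil}
If $[N,N]$ is central in $N$, every quasimorphism $\varphi$ on $N$ is a homomorphism.
\end{lemma}

\begin{proof}
From $[xx',y]=x[x',y]x^{-1}[x,y]=[x',y][x,y]$ we get $[x,y]^k=[x^k,y]$, so $k|\varphi([x,y])|\le\Delta_\varphi$ by (Q4), and $\varphi$ vanishes on commutators. By (Q3) it vanishes on $[N,N]$. Now $(xy)^n=x^ny^na_n$ with $a_n\in[N,N]$, so $n\varphi(xy)=\varphi(x^ny^n)$ differs from $n\varphi(x)+n\varphi(y)$ by at most $\Delta_\varphi$. Let $n\to\infty$.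
\end{proof}

Let $I\subset\mathbb{Z}[M]$ be the augmentation ideal, the free abelian group with basis $\{g-1:g\in M\setminus\{1\}\}$, on which $M$ acts by left multiplication. The identity
\begin{equation}\label{eq:aug}
gk-1=g(k-1)+(g-1)
\end{equation}
has two consequences. First, $I$ is generated as an $M$-module by the elements $s-1$, where $s$ runs over a finite symmetric generating set of $M$. Second:
\begin{itemize}
\item[($\dagger$)] every $M$-invariant homomorphism $\chi$ from $I$ to an abelian group is $0$.
\end{itemize}
Indeed, \eqref{eq:aug} shows that $g\mapsto\chi(g-1)$ is a homomorphism from the perfect group $M$ to an abelian group.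

\begin{proof}[Proof of Proposition~\ref{prop:L}]
Let $(w_n)_{n\in J}$, $J\subset\mathbb{N}$, be a basis of $A$, written additively. Fix $y\in M\setminus\{1\}$; it has infinite order. Define $f:M\to A$ by $f(y^{5^n})=w_n$ for $n\in J$ and $f=0$ elsewhere, and let $\beta:\mathbb{Z}[M]\times\mathbb{Z}[M]\to A$ be the bilinear map with $\beta(g,k)=f(g^{-1}k)$ for $g,k\in M$. It is invariant under left multiplication by $M$. Let $\mathcal{H}=I\times A$ with the product
\[
(v,a)(v',a')=(v+v',\,a+a'+\beta(v,v')),
\]
which is associative by bilinearity and has inverses $(v,a)^{-1}=(-v,-a+\beta(v,v))$. The group $M$ acts on $\mathcal{H}$ by the automorphisms $m\cdot(v,a)=(mv,a)$. Put $L_A=\mathcal{H}\rtimes M$. The subgroup $A=0\times A$ is central in $L_A$, and $L_A/A=I\rtimes M$ is left-orderable, as an extension of $M$ by a free abelian group.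

\emph{$[\mathcal{H},\mathcal{H}]=A$.} Comparing the two products of $(v,a)$ and $(v',a')$ gives
\[
[(v,a),(v',a')]=\beta(v,v')-\beta(v',v)\in A.
\]
For $v=g-1$ and $v'=k-1$ we have $\beta(v,v')=f(g^{-1}k)-f(g^{-1})-f(k)+f(1)$, so with $\Phi(m)=f(m)-f(m^{-1})$ the commutator is $\Phi(g^{-1}k)+\Phi(g)-\Phi(k)$. Take $g=y^{3\cdot5^n}$ and $k=y^{5^n}$, so that $g^{-1}k=y^{-2\cdot5^n}$. Neither $3\cdot5^n$ nor $2\cdot5^n$ is a power of $5$, so the first two terms vanish and the commutator is $-\Phi(k)=-w_n$.

\emph{Finite generation.} Let $\Lambda$ be generated by $M$ and the finitely many elements $(s-1,0)$. It maps onto $I\rtimes M$, so it contains an element of $\mathcal{H}$ over every $v\in I$. Commutators in $\mathcal{H}$ depend only on images in $I$, so $\Lambda\supset[\mathcal{H},\mathcal{H}]=A$, and $\Lambda=L_A$.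

\emph{NQ.} Let $\varphi$ be a quasimorphism on $L_A$. By Lemma~\ref{lem:nil} its restriction to $\mathcal{H}$ is a homomorphism. It kills $[\mathcal{H},\mathcal{H}]=A$ and induces a homomorphism $I\to\mathbb{R}$, which is $M$-invariant by (Q2) and hence $0$ by ($\dagger$). Also $\varphi|_M=0$. So $|\varphi|\le\Delta_\varphi$ on $L_A=\mathcal{H}M$, and $\varphi=0$ by (Q1).

\emph{Fixed points.} Let $\psi$ be an action of $L_A$ on $S^1$. We first find a fixed point of $\mathcal{H}$. Let $E$ be the group of pairs $(x,\tilde x)$ with $x\in\mathcal{H}$ and $\tilde x$ a lift of $\psi(x)$, and write $\tau(x,\tilde x)=\tau(\tilde x)$, a quasimorphism on $E$. By Lemma~\ref{lem:commute} the preimage of $A$ is central in $E$, and it contains $[E,E]$. So $\tau:E\to\mathbb{R}$ is a homomorphism by Lemma~\ref{lem:nil}. The kernel of $E\to\mathcal{H}$ consists of the pairs $(1,T^k)$, so $\tau$ induces a homomorphism $\mathcal{H}\to\mathbb{R}/\mathbb{Z}$. This kills $A$ and induces $\chi:I\to\mathbb{R}/\mathbb{Z}$. Conjugating by a lift of $\psi(m)$ and using (Q2) shows that $\chi$ is $M$-invariant, so $\chi=0$ by ($\dagger$). Thus $\tau(E)\subset\mathbb{Z}$,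 and after correcting lifts by powers of $T$ we see that $\ker\tau$ maps onto $\mathcal{H}$. Lemma~\ref{lem:taufix}, applied to the group $\{\tilde x:(x,\tilde x)\in\ker\tau\}$, shows that $K=\mathrm{Fix}(\mathcal{H})\subset S^1$ is nonempty.

The closed set $K$ is $M$-invariant since $\mathcal{H}$ is normal, and $M$ fixes a point $q$. If $q\in K$, then $q$ is fixed by $L_A=\mathcal{H}M$. Otherwise $M$ preserves the component of $S^1\setminus K$ containing $q$, so it fixes the endpoints of this component, which lie in $K$.
\end{proof}

\section{Dyadic homeomorphisms of an interval}\label{sec:dyadic}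

It remains to prove Propositions~\ref{prop:T} and~\ref{prop:M}. Both groups are assembled from copies of one group of compactly supported homeomorphisms of an interval, which is perfect, NQ, and lifts canonically from the circle to the line.

Let $\mathbb{D}=\mathbb{Z}[\frac12]$. From now on, an interval other than $\mathbb{R}$ is bounded and has endpoints in $\mathbb{D}$. An increasing homeomorphism between closed intervals, or from $\mathbb{R}$ to $\mathbb{R}$, is \emph{dyadic} if it is piecewise linear with finitely many breakpoints in each compact set, all in $\mathbb{D}$, has slopes that are powers of $2$, and maps points of $\mathbb{D}$ to $\mathbb{D}$. Compositions and inverses of dyadic maps are dyadic. The \emph{support} of a homeomorphism is the closure of the set of points it moves. For an open interval $U$, let $P(U)$ be the group of dyadic homeomorphisms of $\mathbb{R}$ with support contained in $U$.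

Any two closed intervals $[a,b]$ and $[c,d]$ are related by a dyadic map: cut both at the multiples of a small power of $2$, halve pieces of one until both have the same number of pieces, and map pieces to pieces affinely. Hence all groups $P(U)$ are isomorphic. The group $F$ of dyadic homeomorphisms of $[0,1]$ is Thompson's group. It is generated by two elements, and $P(0,1)$ is its commutator subgroup, which is simple and nonabelian \cite{CFP}. So every $P(U)$ is perfect.

\begin{lemma}\label{lem:P}
Let $U$ be an open interval.
\begin{itemize}
\item[(P1)] If $[a,b],[c,d]\subset U$, every dyadic map $[a,b]\to[c,d]$ extends to an element of $P(U)$.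
\item[(P2)] $P(U)$ is generated by the groups $P(V)$ with $V\subset U$ and $|V|\le\frac12$.
\item[(P3)] If $V\subset U$ is a nonempty open interval, then $P(U)=\bigcup_{h\in P(U)}P(hV)$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) Choose dyadic $\alpha'<\min(a,c)$ and $\beta'>\max(b,d)$ in $U$, map $[\alpha',a]$ to $[\alpha',c]$ and $[b,\beta']$ to $[d,\beta']$ by dyadic maps, and take the identity outside $[\alpha',\beta']$.

(P2) It suffices to show that $P(\alpha,\delta)=\langle P(\alpha,\beta),P(\gamma,\delta)\rangle$ for $\alpha<\gamma<\beta<\delta$, since one can take both intervals of length $\frac34(\delta-\alpha)$ and iterate. Let $f\in P(\alpha,\delta)$ and let $q\in(\gamma,\beta)$ be dyadic. One of the intervals $(\alpha,\beta)$, $(\gamma,\delta)$ contains both $q$ and $f(q)$, so (P1), applied to a translation between small neighborhoods, gives $h_1$ in one of the two groups with $h_1f(q)=q$. For small dyadic $\varepsilon$, both $[q-\varepsilon,q+\varepsilon]$ and its image under $h_1f$ lie in $(\gamma,\beta)$, and (P1) gives $h_2\in P(\gamma,\beta)$ equal to $(h_1f)^{-1}$ on this image. Then $h_2h_1f$ is the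 identity near $q$, so it lies in $P(\alpha,q)P(q,\delta)$.

(P3) Given $u\in P(U)$, choose $[c,d]\subset U$ containing its support and $[a,b]\subset V$. By (P1) some $h\in P(U)$ maps $[a,b]$ onto $[c,d]$, and then $u\in P(hV)$.
\end{proof}

The next lemma uses that there is room in $U$ for arbitrarily many disjoint copies of any compact support. Repeating a product $m$ times on disjoint copies multiplies its error term by $m$, while the error stays below the defect.

\begin{lemma}\label{lem:PNQ}
\begin{itemize}
\item[(a)] $P(U)$ is an NQ group.
\item[(b)] If $\psi:P(U)\to\mathrm{Homeo}_+(S^1)$ is a homomorphism, each $\psi(f)$ has a unique lift $\hat f$ with $\tau(\hat f)=0$, and $f\mapsto\hat f$ is a homomorphism.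
\end{itemize}
\end{lemma}

\begin{proof}
Let $\pi:E\to P(U)$ be a surjective homomorphism such that elements of $E$ commute whenever their images do, and let $\varphi$ be a quasimorphism on $E$. We claim that $\varphi$ is a homomorphism. Let $a,b\in E$, and let $[c,d]\subset U$ contain the supports of $\pi(a)$ and $\pi(b)$. By (P1) there is $\sigma\in E$ whose image $s=\pi(\sigma)$ satisfies $s(c)>d$. Then $s^i(d)<s^{i+1}(c)$, so the intervals $s^i[c,d]$, $i\ge0$, are pairwise disjoint. Put $a_i=\sigma^ia\sigma^{-i}$ and $b_i=\sigma^ib\sigma^{-i}$. For $i\ne j$ each of $a_i,b_i$ commutes with each of $a_j,b_j$, so $\prod_{i<m}a_ib_i=\prod_{i<m}a_i\cdot\prod_{i<m}b_i$. By (Q2) and (Q3) the three products have $\varphi$-values $m\varphi(ab)$, $m\varphi(a)$, $m\varphi(b)$. Hence $m|\varphi(ab)-\varphi(a)-\varphi(b)|\le\Delta_\varphi$ for all $m$, which proves the claim.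

(a) Take $E=P(U)$. A homomorphism from a perfect group to $\mathbb{R}$ is $0$.

(b) Let $E$ be the group of pairs $(f,\tilde f)$ with $\tilde f$ a lift of $\psi(f)$, and $\varphi(f,\tilde f)=\tau(\tilde f)$. The hypothesis on $\pi$ holds by Lemma~\ref{lem:commute}. The subgroup $\ker\varphi$ meets $\ker\pi=\{(1,T^k)\}$ trivially, and it contains $[E,E]$, which maps onto the perfect group $P(U)$. So $\pi$ restricts to an isomorphism $\ker\varphi\to P(U)$, whose inverse is $f\mapsto(f,\hat f)$.
\end{proof}

\section{Dyadic homeomorphisms over a subshift}\label{sec:subshift}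

The group $P(0,1)$ is not finitely generated, being an increasing union of the proper subgroups $P(2^{-k},1-2^{-k})$. To obtain finitely generated groups without losing Lemma~\ref{lem:PNQ}, we let copies of $P(U)$ act simultaneously at many places along a line, at positions prescribed by a bi-infinite word.

\subsection{The group $\mathcal{T}(X)$}

Let $\Omega$ be a finite alphabet and let $\sigma$ be the shift on $\Omega^{\mathbb{Z}}$, $(\sigma\ell)(j)=\ell(j+1)$. A \emph{subshift} is a nonempty closed subset $X$ with $\sigma X=X$. It is compact, and its clopen subsets are the finite disjoint unions of \emph{cylinders}, the sets defined by prescribing finitely many letters. To each $\ell\in X$ we attach a copy of $\mathbb{R}$, the \emph{line of $\ell$}, in which the integer $j$ carries the letter $\ell(j)$. Let $\mathcal{T}(X)$ be the set of families $g=(g_\ell)_{\ell\in X}$ of dyadic homeomorphisms of $\mathbb{R}$ such that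
\begin{itemize}
\item[(i)] $g_{\sigma\ell}=T^{-1}g_\ell T$ for all $\ell$;
\item[(ii)] the map $\ell\mapsto g_\ell|_{[0,1]}$ is locally constant.
\end{itemize}
Condition (i) says that $g$ does not depend on the choice of origin in a line, and (ii) says that the action near a point depends only on the letters nearby.

By (i), $g_\ell=T^kg_{\sigma^k\ell}T^{-k}$ for all $k\in\mathbb{Z}$. So $\ell\mapsto g_\ell|_Q$ is locally constant for every compact $Q\subset\mathbb{R}$. By compactness of $X$ there are only finitely many maps $g_\ell|_{[0,1]}$, and so the \emph{displacement} $\|g\|=\sup_{\ell,t}|g_\ell(t)-t|$ is finite. The set $\mathcal{T}(X)$ is a group under composition in each line. Condition (i) is preserved by products and inverses. For (ii), the map $g_\ell g'_\ell|_{[0,1]}$ is determined by $g'_\ell|_{[0,1]}$ and $g_\ell|_{[-N,N+1]}$ for $N\ge\|g'\|$, and $g_\ell^{-1}|_{[0,1]}$ is determined by $g_\ell|_{[-N,N+1]}$ for $N\ge\|g\|$. We have $\|gg'\|\le\|g\|+\|g'\|$. The group $\mathcal{T}(X)$ is left-orderable, as a subgroup of a product of copies of $\mathrm{Homeo}_+(\mathbb{R})$.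

\begin{example}\label{ex:point}
If $X$ is a single point, $\mathcal{T}(X)$ is the group of dyadic elements of $\widetilde{\mathrm{Homeo}_+}(S^1)$. It carries the nonzero quasimorphism $\tau$, and its action on $S^1$ has no fixed point because it contains the translation by $\frac12$. Periodic points of $X$ produce circles, as needed in Proposition~\ref{prop:T}. For Proposition~\ref{prop:M} they must be excluded.
\end{example}

\subsection{Charts}

A \emph{chart} is a pair $(C,U)$, with $C\subset X$ clopen and $U$ an open interval, such that $C\cap\sigma^kC=\emptyset$ for $0<|k|<|U|$; there is no condition if $|U|\le1$. The \emph{intervals of the chart} in the line of $\ell$ are the $U+k$ with $\sigma^k\ell\in C$. They are pairwise disjoint: if $\sigma^k\ell,\sigma^{k'}\ell\in C$ with $k\neq k'$, then $\sigma^k\ell\in C\cap\sigma^{k-k'}C$, so $|k-k'|\ge|U|$. For $u\in P(U)$ let $u^C$ act on each such interval $U+k$ as $T^kuT^{-k}$, and trivially elsewhere. Then $u^C\in\mathcal{T}(X)$, as only finitely many $k$ matter on $[0,1]$, and $u\mapsto u^C$ is a homomorphism. Its image is the \emph{chart group} $P_C(U)$. Two charts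 are \emph{disjoint} if their intervals are disjoint in every line; their groups then commute. Let $\mathcal{T}^0(X)$ be the subgroup generated by all chart groups. The following rules are read off interval by interval.
\begin{itemize}
\item[(R1)] $P_C(U)=P_{\sigma^{-m}C}(U+m)$, because $u^C=(T^muT^{-m})^{\sigma^{-m}C}$.
\item[(R2)] If $C$ is the disjoint union of clopen sets $C_1,\dots,C_r$, then the charts $(C_i,U)$ are pairwise disjoint and $u^C=\prod_iu^{C_i}$.
\item[(R3)] If $|V|\le1$ and $u,v\in P(V)$, then $[u^C,v^{C'}]=[u,v]^{C\cap C'}$, because the intervals $V+k$, $k\in\mathbb{Z}$, are disjoint and the commutator is trivial on $V+k$ unless $\sigma^k\ell\in C\cap C'$. As $P(V)$ is perfect, $P_{C\cap C'}(V)\subset\langle P_C(V),P_{C'}(V)\rangle$.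
\item[(R4)] If $(C',U)$ is a chart, $C\subset C'$, $V\subset U$ and $h\in P(U)$, then $h^{C'}P_C(V)(h^{C'})^{-1}=P_C(hV)$.
\end{itemize}

\begin{proposition}\label{prop:fg}
The group $\mathcal{T}^0(X)$ is perfect and is generated by the chart groups $P_C(V)$ with $|V|\le\frac12$. It is contained in a finitely generated subgroup $\Gamma_0$ of $\mathcal{T}(X)$. In particular, if $\mathcal{T}(X)=\mathcal{T}^0(X)$, then $\mathcal{T}(X)$ is finitely generated.
\end{proposition}

\begin{proof}
Chart groups are perfect, so $\mathcal{T}^0(X)$ is, and the second assertion follows from (P2). If $Q$ is a closed interval of length $1$ and $f$ is a dyadic homeomorphism of $Q$, define $f^C\in\mathcal{T}(X)$ in the same way as $u^C$; this makes sense because $f$ fixes the endpoints of $Q$. For $\omega\in\Omega$ let $[\omega]=\{\ell\in X:\ell(0)=\omega\}$. Let $\Gamma_0$ be generated by the $f^{[\omega]}$ with $Q=[0,1]$ and $\omega\in\Omega$, and the $f^X$ with $Q=[\frac12,\frac32]$. It is generated by finitely many quotients of $F$, so it is finitely generated.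

Put $I_k=(\frac k2,\frac k2+1)$. The group $\Gamma_0$ contains $P_X(I_1)$, and it contains $P_X(I_0)$ by (R2). By (R1) it contains $P_X(I_k)$ for all $k$. Let $\mathcal{C}$ be the family of clopen sets $C$ with $P_C(I_k)\subset\Gamma_0$ for all $k$.

If $P_C(I_k)\subset\Gamma_0$ for one $k$, then $C\in\mathcal{C}$. Indeed, let $V=I_k\cap I_{k\pm1}$. Conjugating $P_C(V)$ by $h^X$ with $h\in P(I_{k\pm1})$ gives $P_C(hV)\subset\Gamma_0$ by (R4), and these groups exhaust $P_C(I_{k\pm1})$ by (P3). In particular $[\omega]\in\mathcal{C}$. The family $\mathcal{C}$ is closed under $\sigma^{\pm1}$ by (R1), under intersections by (R3), and under finite disjoint unions by (R2). Cylinders are intersections of sets $\sigma^{-q}[\omega]$, so $\mathcal{C}$ contains every clopen set. Each open interval $V$ with $|V|\le\frac12$ lies in some $I_k$, so $\mathcal{T}^0(X)\subset\Gamma_0$.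
\end{proof}

\subsection{Markers}

To bound a quasimorphism on $\mathcal{T}(X)$ we want to write every $g$ as a product of a bounded number of elements on which it vanishes. Writing $g$ in the small generators costs more as $\|g\|$ grows. Instead we use charts whose length depends on $g$, and cut every line at well-spaced points chosen in a locally constant way. This is where short periods must be excluded.

\begin{lemma}\label{lem:marker}
Let $R\ge1$ be an integer with $\sigma^k\ell\ne\ell$ for all $\ell\in X$ and $0<k<R$. There is a clopen set $D\subset X$ with $D\cap\sigma^kD=\emptyset$ for $0<|k|<R$ and $X=\bigcup_{|k|<R}\sigma^kD$.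
\end{lemma}

\begin{proof}
Each point has a clopen neighborhood $W$ with $W\cap\sigma^kW=\emptyset$ for $0<|k|<R$. Cover $X$ by finitely many such sets $W_1,\dots,W_r$. Put $D_1=W_1$, $D_{i+1}=D_i\cup W'_{i+1}$ with $W'_{i+1}=W_{i+1}\setminus\bigcup_{|k|<R}\sigma^kD_i$, and $D=D_r$. For $0<|k|<R$ the sets $W'_{i+1}\cap\sigma^kW'_{i+1}$, $W'_{i+1}\cap\sigma^kD_i$ and $D_i\cap\sigma^kW'_{i+1}=\sigma^k(\sigma^{-k}D_i\cap W'_{i+1})$ are empty, so the first property follows by induction. The second holds because $W_{i+1}\subset\bigcup_{|k|<R}\sigma^kD_{i+1}$.
\end{proof}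

Fix such $R$ and $D$. The \emph{marks} of $\ell$ are the integers $q$ with $\sigma^q\ell\in D$. Distinct marks are at distance at least $R$, and every integer is at distance less than $R$ from a mark. So consecutive marks $q<q'$ satisfy $R\le q'-q<2R$, since otherwise $q+R$ would be too far from all marks. For an integer $b$ with $1\le b\le R/2$ define two subgroups of $\mathcal{T}(X)$, see Figure~\ref{fig:marks}:
\begin{itemize}
\item $K^{\mathrm{near}}_b$ consists of the $y$ such that, for every $\ell$, the support of $y_\ell$ lies in the union of the intervals $(q-b,q+b)$ over the marks $q$ of $\ell$;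
\item $K^{\mathrm{gap}}$ consists of the $y$ such that, for every $\ell$, the support of $y_\ell$ contains no mark of $\ell$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[<->] (-1.6,0) -- (10.6,0);
\foreach \x in {0,2.6,6.2,9} {
  \fill (\x,0) circle (2pt);
  \draw[very thick] (\x-0.9,0.4) -- (\x+0.9,0.4);
}
\draw[very thick] (0.12,-0.4) -- (2.48,-0.4);
\draw[very thick] (2.72,-0.4) -- (6.08,-0.4);
\draw[very thick] (6.32,-0.4) -- (8.88,-0.4);
\draw[very thick] (-1.3,-0.4) -- (-0.12,-0.4);
\draw[very thick] (9.12,-0.4) -- (10.3,-0.4);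
\node[above] at (2.6,0.4) {$(q-b,q+b)$};
\node[below] at (4.4,-0.4) {$(q,q')$};
\end{tikzpicture}
\caption{One line with its marks (dots); consecutive marks $q<q'$ are at distance at least $R$ and less than $2R$. Elements of $K^{\mathrm{near}}_b$ are supported in the upper intervals, of radius $b\le R/2$ around the marks, and elements of $K^{\mathrm{gap}}$ in the lower intervals, between consecutive marks. Each family is disjoint, and together they cover the line.}\label{fig:marks}
\end{figure}

\begin{lemma}\label{lem:K}
Let $K$ be $K^{\mathrm{near}}_b$ or $K^{\mathrm{gap}}$. Every finite subset of $K$ lies in a product $\prod_jP_{C_j}(U_j)$ of finitely many chart groups of pairwise disjoint charts.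
\end{lemma}

\begin{proof}
Let $y^1,\dots,y^m\in K^{\mathrm{gap}}$. For $\ell\in D$ let $r(\ell)<2R$ be the first mark after $0$. Each $y^i_\ell$ is the identity near $0$ and $r(\ell)$, so its restriction to $[0,r(\ell)]$ defines an element of $P(0,r(\ell))$. The function sending $\ell\in D$ to $r(\ell)$ and these $m$ elements is locally constant, so it takes finitely many values $(r_j,u_{1j},\dots,u_{mj})$, on clopen sets $C_j$ that partition $D$. The pair $(C_j,(0,r_j))$ is a chart: if $\ell,\sigma^k\ell\in C_j$ with $k>0$, then $k$ is a mark of $\ell$, so $k\ge r_j$. In each line the intervals of these charts are the gaps between consecutive marks, each occurring once. On the gap starting at the mark $q$ of $\ell'$ we have $y^i_{\ell'}=T^qy^i_{\sigma^q\ell'}T^{-q}$, so $y^i=\prod_ju_{ij}^{C_j}$.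

Let $y^1,\dots,y^m\in K^{\mathrm{near}}_b$ and $\ell\in D$. Marks are at distance at least $2b$, so $\pm b$ lie in none of the intervals $(q-b,q+b)$, and $y^i_\ell$ is the identity near $\pm b$. Hence $y^i_\ell|_{[-b,b]}$ defines an element of $P(-b,b)$. These elements depend on $\ell$ in a locally constant way and give a partition of $D$ into clopen sets $C_j$ and elements $u_{ij}$. The charts $(C_j,(-b,b))$ are pairwise disjoint by (R2), since $(D,(-b,b))$ is a chart, and $y^i=\prod_ju_{ij}^{C_j}$ because both sides agree on each $(q-b,q+b)$ and are trivial elsewhere.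
\end{proof}

\begin{lemma}\label{lem:twofactor}
Let $g\in\mathcal{T}(X)$, let $a\ge\|g\|+1$ be an integer, and let $R\ge2a$ and $D$ be as in Lemma~\ref{lem:marker}. Then $g=hk$ with $h\in K^{\mathrm{near}}_a$ and $k\in K^{\mathrm{gap}}$. In particular $g\in\mathcal{T}^0(X)$, and every quasimorphism on $\mathcal{T}(X)$ vanishes on $h$ and $k$.
\end{lemma}

\begin{proof}
For $\ell\in D$ both $Q=[-\frac12,\frac12]$ and $g_\ell(Q)$ lie in $(-a,a)$. The restriction $g_\ell|_Q$ takes finitely many values, on clopen sets $D_j$ that partition $D$. Extend them to $u_j\in P(-a,a)$ by (P1), and let $h=\prod_ju_j^{D_j}\in K^{\mathrm{near}}_a$. By (i), $h$ agrees with $g$ on $q+Q$ for every mark $q$, so $k=h^{-1}g\in K^{\mathrm{gap}}$. The last sentence follows from Lemma~\ref{lem:K}: a quasimorphism vanishes on chart groups by Lemma~\ref{lem:PNQ}(a), and on products of commuting chart groups by (Q3).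
\end{proof}

\section{Aperiodic subshifts}\label{sec:aperiodic}

If $X$ has no periodic points, Lemma~\ref{lem:marker} is available for every $R$.

\begin{corollary}\label{cor:aperiodic}
If $X$ has no periodic points, then $\mathcal{T}(X)=\mathcal{T}^0(X)$, and this group is finitely generated, perfect, left-orderable and NQ.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:twofactor} applies to every $g$. It gives $\mathcal{T}(X)=\mathcal{T}^0(X)$, so Proposition~\ref{prop:fg} applies, and it gives $|\varphi(g)|\le\Delta_\varphi$ for every quasimorphism $\varphi$, so $\varphi=0$ by (Q1).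
\end{proof}

\begin{proposition}\label{prop:circlefix}
If $X$ has no periodic points, every action $\psi$ of $\mathcal{T}(X)$ on $S^1$ has a global fixed point.
\end{proposition}

It is enough to lift $\psi$ to the line. Lemma~\ref{lem:PNQ}(b) lifts it canonically on each chart group, and the danger is that a relation among generators from different charts lifts to a nontrivial power of $T$. Given a relation of length $m$, we choose marks far apart compared with $m$ and sort the relation into a part in $K^{\mathrm{near}}_m$ and a part in $K^{\mathrm{gap}}$, where the canonical lift is multiplicative.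

\begin{proof}
Call $g\in\mathcal{T}(X)$ \emph{good} if $\psi(g)$ has a lift $\hat g$ with $\tau(\hat g)=0$; this lift is then unique.
\begin{itemize}
\item[(G1)] If $g$ is good and $\tilde f$ is any lift of $\psi(f)$, then $fgf^{-1}$ is good and $\widehat{fgf^{-1}}=\tilde f\hat g\tilde f^{-1}$, by (Q2). Also $g^{-1}$ is good and $\widehat{g^{-1}}=\hat g^{-1}$.
\item[(G2)] If $g,g'$ are good and commute, then $\hat g,\hat g'$ commute, $gg'$ is good and $\widehat{gg'}=\hat g\hat g'$, by Lemma~\ref{lem:commute} and (Q3).
\item[(G3)] All elements of a chart group are good, and $g\mapsto\hat g$ is a homomorphism on it, by Lemma~\ref{lem:PNQ}(b) applied to $u\mapsto\psi(u^C)$.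
\item[(G4)] By (G2) and (G3) the same holds on a product of chart groups of pairwise disjoint charts. By Lemma~\ref{lem:K}, applied to pairs of elements, it holds on $K^{\mathrm{near}}_b$ and on $K^{\mathrm{gap}}$.
\end{itemize}
The group $\mathcal{T}(X)$ is finitely generated and is generated by the chart groups $P_C(U)$ with $|U|\le1$, so it has a finite symmetric generating set $\Sigma$ of elements of such groups. We show that $s_1\cdots s_m=1$ with $s_i\in\Sigma$ implies $\hat s_1\cdots\hat s_m=\mathrm{id}$. Let $R=2m$ and let $D$ be as in Lemma~\ref{lem:marker}.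

\emph{Splitting the generators.} Each $s\in\Sigma$ can be written $s=hk$ with $h\in K^{\mathrm{near}}_1$, $k\in K^{\mathrm{gap}}$, $\|k\|\le1$ and $\hat s=\hat h\hat k$. Indeed, by (R1) we may write $s=u^C$ with $u\in P(U)$, $|U|\le1$, and the left endpoint of $U$ in $[-1,0)$. Then $U\subset(-1,1)$. Put $h=u^{C\cap D}$ and $k=u^{C\setminus D}$. The intervals of the chart $(C\cap D,U)$ have the form $U+q\subset(q-1,q+1)$ with $q$ a mark, so $h\in K^{\mathrm{near}}_1$. The intervals of $(C\setminus D,U)$ have the form $U+j$ with $j$ not a mark, and they contain no integer other than $j$, so $k\in K^{\mathrm{gap}}$. Moreover $\|k\|\le|U|\le1$. By (R2), $s=hk$ and $h,k$ commute, so (G2) and (G3) give $\hat s=\hat h\hat k$.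

\emph{Sorting the relation.} Write $s_i=h_ik_i$ in this way and put $\kappa_i=k_1\cdots k_i\in K^{\mathrm{gap}}$, with $\kappa_0=1$. Then $\|\kappa_i\|\le i$, and
\[
s_1\cdots s_m=h'\kappa_m,\qquad h'=\prod_{i=1}^m\kappa_{i-1}h_i\kappa_{i-1}^{-1}.
\]
The support of $\kappa_{i-1}h_i\kappa_{i-1}^{-1}$ is the image under $\kappa_{i-1}$ of the support of $h_i$, and $\|\kappa_{i-1}\|\le m-1$, so this element lies in $K^{\mathrm{near}}_m$. By (G4) on $K^{\mathrm{gap}}$ we have $\hat\kappa_i=\hat k_1\cdots\hat k_i$. The same rearrangement for the lifts, followed by (G1) and by (G4) on $K^{\mathrm{near}}_m$, gives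
\[
\hat s_1\cdots\hat s_m=\prod_{i=1}^m\bigl(\hat\kappa_{i-1}\hat h_i\hat\kappa_{i-1}^{-1}\bigr)\cdot\hat\kappa_m=\widehat{h'}\,\hat\kappa_m.
\]
Since $h'=\kappa_m^{-1}$, (G1) shows that the right side is the identity.

As $\widehat{s^{-1}}=\hat s^{-1}$, the map $s\mapsto\hat s$ extends to a homomorphism $\Psi:\mathcal{T}(X)\to\widetilde{\mathrm{Homeo}_+}(S^1)$ lifting $\psi$. By Corollary~\ref{cor:aperiodic}, $\tau\circ\Psi=0$, and Lemma~\ref{lem:taufix} gives a global fixed point in $\mathbb{R}$, whose image in $S^1$ is fixed by $\psi$.
\end{proof}

Let $\theta$ be the Thue--Morse substitution $0\mapsto01$, $1\mapsto10$, applied to words letter by letter, so that $\theta^j(0)$ has length $2^j$. A \emph{factor} of a word is a finite block of consecutive letters. Thue's theorem states that no $\theta^j(0)$ has a factor of the form $vvv$ with $v$ nonempty. Let $X_0\subset\{0,1\}^{\mathbb{Z}}$ be the set of sequences all of whose factors are factors of some $\theta^j(0)$. It is closed and shift-invariant. It is nonempty: center $\theta^j(0)$ at the origin, extend it arbitrarily, and take a limit point. By Thue's theorem it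 has no periodic points.

\begin{proof}[Proof of Proposition~\ref{prop:M}]
Take $M=\mathcal{T}(X_0)$. It contains the nontrivial group $P_{X_0}(0,1)$. Apply Corollary~\ref{cor:aperiodic} and Proposition~\ref{prop:circlefix}.
\end{proof}

\section{Periodic orbits accumulating on an aperiodic subshift}\label{sec:periodic}

For Proposition~\ref{prop:T} we add to $X_0$ isolated periodic orbits of growing period. A given element $g$ has bounded displacement, so it cannot tell the long orbits from $X_0$, and the marker argument covers all but finitely many of them.

For $n\ge1$ let $p_n=2^{n+1}$, let $v_n=\theta^{n+1}(0)$, and let $\ell^{(n)}\in\{0,1\}^{\mathbb{Z}}$ be the periodic sequence $\cdots v_nv_nv_n\cdots$. Since $00$ is a factor of $\theta^3(0)=01101001$, the word $v_nv_n$ is a factor of $\theta^{n+4}(0)$. This has two consequences. First, the least period of $\ell^{(n)}$ is $p_n$: it divides $p_n$, and if it were smaller, $v_nv_n$ would be a concatenation of at least four copies of one word, contrary to Thue's theorem. Second, every factor of $\ell^{(n)}$ of length at most $p_n$ is a factor of $v_nv_n$, hence of some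 $\theta^j(0)$. Let $X_n$ be the finite orbit of $\ell^{(n)}$. By the second consequence, a limit of points of $X_{n_k}$ with $n_k\to\infty$ lies in $X_0$. Therefore $X_0\cup\bigcup_{n\in J}X_n$ is a subshift for every set $J$ of positive integers. The union is disjoint by the first consequence. So $\hat X=X_0\cup\bigcup_{n\ge1}X_n$ is a subshift in which each $X_n$, $n\ge1$, is clopen, and each point of $X_n$ is isolated.

If $Y\subset\hat X$ is a clopen subshift, extension by the identity embeds $\mathcal{T}(Y)$ in $\mathcal{T}(\hat X)$, and charts of $Y$ are charts of $\hat X$.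

\begin{proof}[Proof of Proposition~\ref{prop:T}]
Let $\mathcal{T}=\mathcal{T}(\hat X)$, which is left-orderable, and $\rho_n(\gamma)=\gamma_{\ell^{(n)}}$. Let $r_n\in\mathcal{T}(X_n)$ act as $T$ on the lines of the points of $X_n$. Then (T1) holds, and (T3) holds because $|\rho_n(\gamma)(0)|\le\|\gamma\|$. For $\ell\in X_n$ condition (i) gives $\gamma_\ell=\gamma_{\sigma^{p_n}\ell}=T^{-p_n}\gamma_\ell T^{p_n}$, which is (T2). It remains to prove finite generation and (T4). Let $\varphi$ be a quasimorphism on $\mathcal{T}$ vanishing on all $z_n$.

\emph{One periodic orbit.} Fix $n$ and write $p=p_n$, $z=z_n$, $\ell=\ell^{(n)}$. By (i), an element $g\in\mathcal{T}(X_n)$ is determined by $g_\ell$, which commutes with $T^p$; we write $g$ for $g_\ell$. The pair $(\{\ell\},U)$ is a chart whenever $|U|\le p$. Its intervals in the line of $\ell$ are the $U+jp$, and we write $P_\ell(U)$ for its group. We claim that every $g\in\mathcal{T}(X_n)$ has the form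
\begin{equation}\label{eq:periodic}
g=z^jhk,\qquad j=\lfloor g(0)/p\rfloor,\quad h\in P_\ell(U)\text{ for some }|U|\le p,\quad k\in P_\ell(0,p).
\end{equation}
Put $g_1=z^{-j}g$, so $g_1(0)\in[0,p)$. Choose a dyadic $\delta>0$ with $g_1(0)+2\delta\le p$ and let $U=(-\delta,g_1(0)+\delta)$. By (P1) there is $h\in P_\ell(U)$ that agrees with $g_1$ near $0$. Then $k=h^{-1}g_1$ is the identity near $0$, hence near $p\mathbb{Z}$, and its restriction to $[0,p]$ exhibits it as an element of $P_\ell(0,p)$.

By (Q3) and Lemma~\ref{lem:PNQ}(a), \eqref{eq:periodic} gives $|\varphi(g)|=|\varphi(hk)|\le\Delta_\varphi$. So $\varphi=0$ on $\mathcal{T}(X_n)$ by (Q1).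

Next, $z\in\mathcal{T}^0(\hat X)$. For each integer $i$, (P1) gives an element of $P_\ell(i-\frac12,i+\frac32)$ mapping $i$ to $i+1$; this is a chart group since $p\ge2$. Composing these for $i=0,\dots,p-1$ gives $g\in\mathcal{T}(X_n)\cap\mathcal{T}^0(\hat X)$ with $g(0)=p$, and \eqref{eq:periodic} reads $z=g(hk)^{-1}$. By \eqref{eq:periodic} again, $\mathcal{T}(X_n)\subset\mathcal{T}^0(\hat X)$.

\emph{The general element.} Let $g\in\mathcal{T}$, let $a\ge\|g\|+1$ be an integer, put $R=2a$, and choose $n_0$ with $p_{n_0}\ge R$. The set $Y=X_0\cup\bigcup_{n\ge n_0}X_n$ is a clopen subshift with $\sigma^k\ell\neq\ell$ for $\ell\in Y$ and $0<k<R$. Restricting $g$ to $X_1,\dots,X_{n_0-1}$ and $Y$ writes it as a product of commuting elements $g_n\in\mathcal{T}(X_n)$, $n<n_0$, and $g_Y\in\mathcal{T}(Y)$ with $\|g_Y\|\le\|g\|$. Lemma~\ref{lem:twofactor} for $Y$ gives $g_Y=hk$ with $h,k\in\mathcal{T}^0(Y)\subset\mathcal{T}^0(\hat X)$ and $\varphi(h)=\varphi(k)=0$. Hence $g\in\mathcal{T}^0(\hat X)$, and $|\varphi(g)|=|\varphi(g_Y)|\le\Delta_\varphi$ by (Q3). So $\mathcal{T}=\mathcal{T}^0(\hat X)$ is finitely generated by Proposition~\ref{prop:fg},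 and $\varphi=0$ by (Q1).
\end{proof}

With Propositions~\ref{prop:L}, \ref{prop:T} and~\ref{prop:M} established, the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} in Section~\ref{sec:roots} are complete.

\begin{thebibliography}{9}

\bibitem{CFP}
Cannon, Floyd and Parry, \emph{Introductory notes on Richard Thompson's groups}.

\bibitem{CB}
Adam Clay and Idrissa Ba, \emph{The space of circular orderings and semiconjugacy}, arXiv:2010.13176 (2020).

\end{thebibliography}
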